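\title{Symplectic torus actions and topological complexity}

\begin{abstract}
Let $M$ be a closed connected symplectic manifold of dimension $2n$ with an effective symplectic action of the torus $T^k$, $1\le k\le n$. We show that the inequality $\mathrm{TC}(M)\le 2\dim M-k$ for the reduced topological complexity can fail. It holds for $n=1$ and fails for every pair $(n,k)$ with $n\ge2$; for $k\le n/2$ even the maximal value $\mathrm{TC}(M)=2\dim M$ occurs. The basic counterexample is a $T^2$-bundle over $T^2$ with a symplectic circle action and $\mathrm{TC}=8$. The inequality does hold when the pairwise intersections of isotropy groups are connected, and it holds in the sharp form $\mathrm{TC}(M)\le2\dim M-2k$ for Hamiltonian actions. The lower bound comes from localizing an obstruction class at a pair of exceptional orbits, which reduces it to the homology of the groups $\mathbb Z/2\times\mathbb Z^3$ and $(\mathbb Z/2)^2$.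
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The question}

Let $X$ be a path-connected space, and let $e\colon X^{[0,1]}\to X\times X$, $e(\gamma)=(\gamma(0),\gamma(1))$, be the path fibration. A \emph{motion planner} on an open set $U\subset X\times X$ is a continuous section of $e$ over $U$: a rule that assigns to each pair $(x,y)\in U$ a path from $x$ to $y$, continuously in the pair. Equivalently, it is a homotopy from $p_1|_U$ to $p_2|_U$, where $p_1,p_2\colon X\times X\to X$ are the projections. Farber's \emph{topological complexity} $\mathrm{TC}(X)$, in the reduced normalization, is the smallest integer $r\ge0$ such that $X\times X$ is covered by $r+1$ open sets that admit motion planners. It counts how many rules, beyond the first, are needed to connect all pairs of points; $\mathrm{TC}(X)=0$ if and only if $X$ is contractible. We shall use the following standard facts about closed connected manifolds, of which (TC2)--(TC4) are due to Farber.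
\begin{enumerate}
\item[(TC1)] $\mathrm{TC}(M)\le2\dim M$.
\item[(TC2)] $\mathrm{TC}(M\times M')\le\mathrm{TC}(M)+\mathrm{TC}(M')$.
\item[(TC3)] Call a class in $H^*(M;\mathbb Q)\otimes H^*(M;\mathbb Q)$ a \emph{zero-divisor} if it lies in the kernel of the cup product map to $H^*(M;\mathbb Q)$. If some product of $r$ zero-divisors is nonzero, then $\mathrm{TC}(M)\ge r$.
\item[(TC4)] $\mathrm{TC}(S^2)=2$ and $\mathrm{TC}(T^l)=l$ for the torus $T^l=(S^1)^l$.
\end{enumerate}

All manifolds and actions in this paper are smooth. A \emph{symplectic manifold} $(M,\omega)$ is a manifold with a closed non-degenerate $2$-form. An action of $T^k$ on $M$ is \emph{symplectic} if every group element preserves $\omega$, and \emph{effective} if only the identity element acts as the identity. For a symplectic action and a vector $\xi$ in the Lie algebra of $T^k$, with generating vector field $X_\xi$, the $1$-form $\omega(X_\xi,\cdot)$ is closed. The action is \emph{Hamiltonian} if it has a moment map; all that we use is that for each $\xi$ there is then a function $\mu_\xi\colon M\to\mathbb R$ with $d\mu_\xi=\omega(X_\xi,\cdot)$. The following question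 is posed in \cite{Mescher}.

\begin{quote}
\textbf{Question.} Let $(M,\omega)$ be a closed connected symplectic manifold with an effective symplectic action of $T^k$, where $1\le k\le\frac12\dim M$. Is $\mathrm{TC}(M)\le2\dim M-k$?
\end{quote}

There is good reason to expect the answer yes. The number $2\dim M$ in (TC1) is the dimension of $M\times M$. The torus acts diagonally on $M\times M$, and a path $\gamma$ from $x$ to $y$ gives a path $g\gamma$ from $gx$ to $gy$. If a motion planner can be spread along the orbits in this way, only the dimension $2\dim M-k$ of the orbit space should count. This works for free actions, such as translations of a symplectic torus. At the other extreme, for Hamiltonian actions such as the rotation of $S^2$, every orbit can be contracted to a fixed point, and one gains $2k$ rather than $k$. Both statements are part of Theorem~\ref{thm:upper} below. A general symplectic action seems to lie between these two types. Nevertheless the answer is no, and the reason is finite isotropy: if $g\ne1$ fixes both $x$ and $y$, there may be no path from $x$ to $y$ that $g$ preserves up to homotopy.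

\subsection{Results}

Let
\[
A_1=\begin{pmatrix}1&2\\2&5\end{pmatrix}\in SL_2(\mathbb Z),\qquad A=A_1^{\oplus m}\in Sp(2m,\mathbb Z)\quad(m\ge1).
\]
Let $M(m,0)$ be the mapping torus of the map $-I$ of $T^{2m}=\mathbb R^{2m}/\mathbb Z^{2m}$, and let $M(m,1)$ be the $T^{2m}$-bundle over $T^2$ with the commuting monodromies $-I$ and $A$. Explicit coordinates are given in Section~\ref{sec:manifolds}. The manifold $M(m,s)$ is closed, connected and oriented, of dimension $2m+1+s$, and its universal cover is a Euclidean space. We shall see that $M(m,1)$ is symplectic with an effective symplectic circle action, and that $M(m,0)\times S^1$ is symplectic with an effective symplectic $T^2$-action.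

\begin{theorem}\label{thm:main}
For all $m\ge1$ and $s\in\{0,1\}$ we have $\mathrm{TC}(M(m,s))=2\dim M(m,s)$.
\end{theorem}

Thus the symplectic $4$-manifold $M(1,1)$, with $k=1$, has $\mathrm{TC}=8>7=2\dim M-k$, and the question has a negative answer. Products of the manifolds $M(m,s)$ and tori give counterexamples throughout the range of the question, with the exception of surfaces.

\begin{theorem}\label{thm:range}
Write $n=\frac12\dim M$.
\begin{enumerate}
\item[(a)] If $n=1$ (so $k=1$), the inequality $\mathrm{TC}(M)\le2\dim M-k$ holds.
\item[(b)] For all $n\ge2$ and $1\le k\le n$ there is a closed connected symplectic $2n$-manifold $M$ with an effective symplectic $T^k$-action and $\mathrm{TC}(M)=2\dim M-k+1$.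
\item[(c)] If $a\ge1$, $b\ge0$, $k=a+2b$ and $n\ge2a+b$, there is a closed connected symplectic $2n$-manifold $M$ with an effective symplectic $T^k$-action and $\mathrm{TC}(M)=2\dim M-2b$. In particular, for $1\le k\le n/2$ a $T^k$-action forces no improvement on $\mathrm{TC}(M)\le2\dim M$.
\end{enumerate}
\end{theorem}

In dimension $4$ with $k=2$, the example in (b) is $M(1,0)\times S^1$, with $\mathrm{TC}=7>6$. On the positive side we have the following; $T_x$ denotes the isotropy group of the point $x$, and a circle action is \emph{semifree} if every $T_x$ is trivial or the whole circle.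

\begin{theorem}\label{thm:upper}
Let $T=T^k$ act effectively on a closed connected manifold $M$.
\begin{enumerate}
\item[(i)] If $T_x\cap T_y$ is connected for all $x,y\in M$ (for example, if the action is free or is a semifree circle action), then $\mathrm{TC}(M)\le2\dim M-k$.
\item[(ii)] If $M$ is symplectic and the action is Hamiltonian, then $\mathrm{TC}(M)\le2\dim M-2k$. This bound is sharp for every $1\le k\le n=\frac12\dim M$.
\end{enumerate}
\end{theorem}

We prove Theorem~\ref{thm:upper} first, in Section~\ref{sec:upper}, because its proof shows where a counterexample has to be sought. Section~\ref{sec:manifolds} studies the manifolds $M(m,s)$ and their fundamental groups. Section~\ref{sec:obstruction} turns lower bounds for $\mathrm{TC}$ of aspherical manifolds into the nonvanishing of a homology class, and Section~\ref{sec:tools} recalls the homological tools. The method for detecting the class is shown on the $3$-manifold $M(1,0)$ in Section~\ref{sec:example} and carried out in Section~\ref{sec:proof}. Section~\ref{sec:products} proves Theorem~\ref{thm:range}.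

\section{Upper bounds from equivariant cell structures}\label{sec:upper}

Both parts of Theorem~\ref{thm:upper} follow from one statement, which reduces the construction of motion planners to single orbits.

\begin{proposition}\label{prop:orbits}
Let $M$ be a closed connected manifold of dimension $d$, and let a torus $K$ act effectively on $M\times M$. Suppose that for every $K$-orbit $O\subset M\times M$ the maps $p_1|_O,p_2|_O\colon O\to M$ are homotopic. Then $\mathrm{TC}(M)\le2d-\dim K$.
\end{proposition}

\begin{proof}
By Illman's theorem, a compact smooth manifold with an action of a compact Lie group $K$ has a finite $K$-CW structure. So there are closed invariant subsets $\emptyset=Y_{-1}\subset Y_0\subset Y_1\subset\dots$ exhausting $M\times M$ after finitely many steps, such that $Y_j$ is obtained from $Y_{j-1}$ by attaching finitely many cells $K/H\times D^j$ along equivariant maps of $K/H\times S^{j-1}$; here $H$ is a closed subgroup that depends on the cell, and $K$ acts trivially on the disk. The stratum $S_j=Y_j\setminus Y_{j-1}$ is the topological disjoint union of finitely many open cells $K/H\times\mathring D^j$.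 We bound the number of strata and then construct one motion planner near each of them.

\emph{Step 1: a cell $K/H\times D^j$ has $j\le2d-\dim K$.} Since $K$ is abelian, all points of the open cell have isotropy group exactly $H$. Let $z$ be one of them. By the slice theorem, an invariant open neighborhood of the orbit of $z$ is equivariantly diffeomorphic to $K\times_HV$, where $V$ is an orthogonal representation of $H$ of dimension $2d-\dim K+\dim H$. The point $[g,v]$ has isotropy group $H_v$, so the orbits with isotropy group $H$ in this neighborhood are parametrized by the fixed subspace $V^H$. Distinct points of $\mathring D^j$ belong to distinct orbits, so a small open subset of $\mathring D^j$ maps continuously and injectively to $V^H$, and $j\le\dim V^H$ by invariance of domain.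

Suppose that $h\in H$ acts trivially on $V$. Then $h[g,v]=[gh,v]=[g,hv]=[g,v]$, so $h$ is the identity on an open set. As $h$ is an isometry of the connected manifold $M\times M$ for an invariant Riemannian metric, it is the identity everywhere, and $h=1$ by effectiveness. Hence $H$ acts faithfully on $V$, and therefore on the orthogonal complement $V'$ of $V^H$. The identity component of $H$ is a torus of dimension $\dim H$ embedded in $O(V')$, whose maximal tori have dimension at most $\frac12\dim V'$; so $\dim V'\ge2\dim H$. Altogether
\[
j\le\dim V^H\le(2d-\dim K+\dim H)-2\dim H\le2d-\dim K .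
\]

\emph{Step 2: $p_1\simeq p_2$ on $S_j$.} Each open cell deformation retracts onto its central orbit $K/H\times\{0\}$, where $p_1\simeq p_2$ by hypothesis. So $p_1\simeq p_2$ on each open cell, and hence on their disjoint union.

\emph{Step 3: thickening.} The strata are not open, so we extend the homotopy to a neighborhood. The space $S_j$ is a finite disjoint union of topological manifolds, hence an absolute neighborhood retract: whenever it is a closed subset of a metrizable space, it is a retract of an open neighborhood. It is closed in the open set $(M\times M)\setminus Y_{j-1}$. So there are an open set $O\subset M\times M$ containing $S_j$ and a retraction $\varrho\colon O\to S_j$. Fix a Riemannian metric on $M\times M$, and let $O_j$ be the set of $y\in O$ whose distance from $\varrho(y)$ is smaller than the injectivity radius. This is an open neighborhood of $S_j$, and on it the shortest geodesic from $y$ to $\varrho(y)$ is unique and depends continuously on $y$. Thus $\varrho|_{O_j}$ is homotopic in $M\times M$ to the inclusion, and $p_1\simeq p_1\varrho\simeq p_2\varrho\simeq p_2$ on $O_j$. The sets $O_0,\dots,O_{2d-\dim K}$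 cover $M\times M$ by Step~1, and each admits a motion planner.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:upper}]
Let $d=\dim M$.

(i) Let $K=T$ act diagonally on $M\times M$; this action is effective. The orbit of $(x,y)$ is $T/H$ with $H=T_x\cap T_y$, and the projections restrict to $gH\mapsto gx$ and $gH\mapsto gy$. By hypothesis $H$ is a closed connected subgroup of $T$, hence a subtorus and a direct factor, so $T\to T/H$ has a continuous section $\nu$. Let $x_\theta$, $0\le\theta\le1$, be a path from $x$ to $y$. Then $(gH,\theta)\mapsto\nu(gH)x_\theta$ is a homotopy between the two projections, because $\nu(gH)\in gH$ and $H$ fixes $x$ and $y$. Proposition~\ref{prop:orbits} gives $\mathrm{TC}(M)\le2d-k$.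

(ii) Let $K=T\times T$ act factorwise; this action is effective. The orbit of $(x,y)$ is $T/T_x\times T/T_y$, and the projections factor through the orbit maps $T/T_x\to M$ and $T/T_y\to M$. It suffices to show that every orbit map is null-homotopic: then both projections are null-homotopic, hence homotopic to each other since $M$ is path-connected, and Proposition~\ref{prop:orbits} gives $\mathrm{TC}(M)\le2d-2k$.

Let $H=T_x$. To contract the orbit map equivariantly we need a path from $x$ to a fixed point of $T$ that stays in the fixed set $M^H$. Let $N$ be the component of $M^H$ that contains $x$. It is a closed submanifold with tangent spaces $T_yN=(T_yM)^H$, and it is $T$-invariant because $T$ is abelian and connected. The form $\omega|_N$ is non-degenerate: if $v\in(T_yM)^H$ is $\omega$-orthogonal to $(T_yM)^H$, then for every $w\in T_yM$, with average $w_0$ over $H$, invariance gives $\omega(v,w)=\omega(v,w_0)=0$, so $v=0$. Choose $\xi$ generating a dense one-parameter subgroup of $T$. Since $N$ is compact, $\mu_\xi|_N$ has a critical point $x'$. There $\omega(X_\xi,w)=0$ for all $w\in T_{x'}N$, and $X_\xi$ is tangent to $N$,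 so $X_\xi(x')=0$. Thus $x'$ is fixed by the one-parameter subgroup and by its closure $T$. If $x_\theta$ is a path in $N$ from $x$ to $x'$, then $(gH,\theta)\mapsto gx_\theta$ is well defined, because $H$ fixes $x_\theta$, and it contracts the orbit map to the constant $x'$.

\emph{Sharpness.} Let $\Sigma_2$ be the closed oriented surface of genus $2$ and $M=(S^2)^k\times\Sigma_2^{\,n-k}$, with the sum of area forms, and let $T^k$ rotate the spheres. This action is effective and Hamiltonian, the height functions of the spheres giving the moment map. For a rational cohomology class $a$ let $\bar a=1\otimes a-a\otimes1$, a zero-divisor. For the generator $u$ of $H^2(S^2;\mathbb Q)$ we have $\bar u^2=-2\,u\otimes u\ne0$. Let $a_1,b_1,a_2,b_2$ be a symplectic basis of $H^1(\Sigma_2;\mathbb Q)$, so that $a_ib_i=w$ generates $H^2$ and all products of a class of index $1$ with a class of index $2$ vanish. The sign rule $(1\otimes a_i)(b_i\otimes1)=-b_i\otimes a_i$ gives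
\[
\bar a_i\bar b_i=1\otimes w+w\otimes1+b_i\otimes a_i-a_i\otimes b_i .
\]
In the product of these expressions for $i=1$ and $i=2$ only $(1\otimes w)(w\otimes1)$ and $(w\otimes1)(1\otimes w)$ survive, so $\bar a_1\bar b_1\bar a_2\bar b_2=2\,w\otimes w\ne0$. Pull these zero-divisors back to $M$, two for each sphere and four for each surface of genus $2$. By the K\"unneth theorem their product is nonzero, and (TC3) gives $\mathrm{TC}(M)\ge2k+4(n-k)=2\dim M-2k$.
\end{proof}

\begin{remark}\label{rem:hyp}
Effectiveness enters only in Step~1; the trivial action on $\Sigma_2$, where $\mathrm{TC}=4=2\dim\Sigma_2$ by the computation above and (TC1), shows that it is needed. The Hamiltonian condition in (ii) enters only through the fixed point $x'$; for the translation action of $T^2$ on itself the bound would read $\mathrm{TC}(T^2)\le0$, which is false. Connectedness of $T_x\cap T_y$ in (i) enters only through the section $\nu$. So a counterexample to the question must contain points $x,y$ with $T_x\cap T_y$ disconnected, for which the projections of the diagonal orbit of $(x,y)$ are not homotopic. The manifolds $M(m,s)$ are built to have such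 pairs.
\end{remark}

\section{The manifolds $M(m,s)$ and their fundamental groups}\label{sec:manifolds}

\subsection{Coordinates, symplectic forms and torus actions}

The matrix $A_1$ is symmetric and positive definite with eigenvalues $3\pm2\sqrt2$. Hence $A=A_1^{\oplus m}$ has the following properties: $A\equiv I\bmod2$; $\det A=1$; no eigenvalue of $A$ has absolute value $1$, so none is a root of unity; and the real powers $A^\rho$, $\rho\in\mathbb R$, are defined and satisfy $A^{\rho}A^{\rho'}=A^{\rho+\rho'}$.

Fix $m\ge1$ and $s\in\{0,1\}$. Let $\Lambda=\mathbb Z^{2m}$ and $\tilde M=\mathbb R^{2m}\times\mathbb R\times\mathbb R^s$, with coordinates $(v,\sigma,\rho)$. For $s=0$ the coordinate $\rho$, the element $f$ below and everything derived from them are to be omitted. Let $\pi$ be the group of diffeomorphisms of $\tilde M$ generated by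
\begin{align*}
\tau_\lambda(v,\sigma,\rho)&=(v+\lambda,\sigma,\rho)\qquad(\lambda\in\Lambda),\\
t(v,\sigma,\rho)&=(-v,\sigma+1,\rho),\\
f(v,\sigma,\rho)&=(Av,\sigma,\rho+1).
\end{align*}
We identify $\Lambda$ with the subgroup of the $\tau_\lambda$. The relations $tf=ft$, $t\tau_\lambda t^{-1}=\tau_{-\lambda}$ and $f\tau_\lambda f^{-1}=\tau_{A\lambda}$ show that every element of $\pi$ has the form $\tau_\lambda t^if^j$, and this form is unique because
\begin{equation}\label{eq:action}
\tau_\lambda t^if^j(v,\sigma,\rho)=\big((-1)^iA^jv+\lambda,\ \sigma+i,\ \rho+j\big).
\end{equation}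
An element with a fixed point has $i=j=0$ and then $\lambda=0$, so the action is free. A compact set meets its translate under \eqref{eq:action} for only finitely many $(i,j)$ and, for each of them, finitely many $\lambda$, so the action is properly discontinuous. It preserves the orientation since $\det\big((-1)^iA^j\big)=1$. Every orbit meets the cube $[0,1]^{2m+1+s}$: move $\sigma$ and $\rho$ into $[0,1]$ with $t$ and $f$, then $v$ with $\Lambda$. Hence
\[
M(m,s)=\tilde M/\pi
\]
is a closed connected oriented manifold of dimension $d=2m+1+s$ with fundamental group $\pi$. It is \emph{aspherical}, that is, its universal cover is contractible. Dividing first by $\Lambda$ gives the description as a $T^{2m}$-bundle used in the introduction.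

\begin{lemma}\label{lem:symplectic}
The manifold $M(m,1)$ is symplectic with an effective symplectic action of $S^1$, and $M(m,0)\times S^1$ is symplectic with an effective symplectic action of $T^2$.
\end{lemma}

\begin{proof}
Write $v=(x_1,y_1,\dots,x_m,y_m)$ and $\omega=\sum_idx_i\wedge dy_i+d\sigma\wedge d\rho$. For $s=1$ this form is $\pi$-invariant because $-I,A\in Sp(2m,\mathbb Z)$, so it descends to $M(m,1)$. For both values of $s$ the translations $\sigma\mapsto\sigma+\theta$ commute with $\pi$, and the translation by $2$ is $t^2\in\pi$, so they define an action of the circle $\mathbb R/2\mathbb Z$ on $M(m,s)$. This action is effective. Indeed, a translation that induces the identity of $M(m,s)$ is a deck transformation $\tau_\lambda t^if^j$; since it fixes $\rho$ and $v$, formula \eqref{eq:action} gives $j=0$, $i$ even and $\lambda=0$, so $\theta=i\in2\mathbb Z$. For $s=1$ the translations preserve $\omega$. On $M(m,0)\times S^1$ let $\rho\in\mathbb R/\mathbb Z$ be the coordinate of $S^1$. The same formula defines a symplectic form, and the translations in $\sigma$ and $\rho$ give a symplectic action of $\mathbb R/2\mathbb Z\times\mathbb R/\mathbb Z$,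 which is effective since both factors act effectively.
\end{proof}

\subsection{Fixed points and centralizers}

The lower bound will depend on the centralizers of elements of $\pi$. They can be read off from the action of $\pi$ on the first coordinate of $\tilde M$. For $g=\tau_\lambda t^if^j$ put
\[
L(g)=(-1)^iA^j,\qquad g\cdot v=L(g)v+\lambda\quad(v\in\mathbb R^{2m}).
\]
This is an affine action of $\pi$ on $\mathbb R^{2m}$, and $g\tau_\mu g^{-1}=\tau_{L(g)\mu}$. Let $Z=\langle t^2\rangle\cong\mathbb Z$, a central subgroup generated by the class of a generic circle orbit. Let $\Lambda'=\Lambda Z\cong\Lambda\times Z$, an abelian normal subgroup with abelian quotient $\pi/\Lambda'\cong\mathbb Z/2\times\mathbb Z^s$. For $p\in\mathbb R^{2m}$ let $\pi_p=\{g\in\pi:g\cdot p=p\}$. Then $Z\subset\pi_p$ and $g\pi_pg^{-1}=\pi_{g\cdot p}$. Let $\mathcal P=\{p:\pi_p\ne Z\}$.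

\begin{lemma}\label{lem:group}
\begin{enumerate}
\item[(a)] If $g\notin\Lambda'$, then $1$ is not an eigenvalue of $L(g)$, and $g$ has exactly one fixed point in $\mathbb R^{2m}$.
\item[(b)] The group $\pi_p$ embeds in $\pi/\Lambda\cong\mathbb Z^{1+s}$; in particular it is free abelian. Moreover $\pi_p\cap\Lambda'=Z$, and $\pi_p\cap\pi_{p'}=Z$ for $p\ne p'$. If $p\in\mathcal P$ and $\pi_p=\pi_{p'}$, then $p=p'$.
\item[(c)] If $a\in\Lambda'\setminus Z$, then its centralizer is $C_\pi(a)=\Lambda'$. If $a\notin\Lambda'$ and $p$ is its fixed point, then $p\in\mathcal P$ and $C_\pi(a)=\pi_p$.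
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $g=\tau_\lambda t^if^j\notin\Lambda'$. If $j\ne0$, the eigenvalues $(-1)^i(3\pm2\sqrt2)^j$ of $L(g)$ have absolute value different from $1$. If $j=0$, then $i$ is odd and $L(g)=-I$. In both cases the equation $(I-L(g))v=\lambda$ has exactly one solution.

(b) A nonzero translation has no fixed point, so $\pi_p\cap\Lambda=1$, and $\tau_\lambda t^{2i}\in\pi_p$ forces $\lambda=0$. An element of $\pi_p\cap\pi_{p'}$ has two fixed points, so by (a) it lies in $\Lambda'$, hence in $\pi_p\cap\Lambda'=Z$. The last sentence follows.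

(c) Let $a=\tau_\lambda t^{2i}$ with $\lambda\ne0$. If $b$ commutes with $a$, it commutes with $\tau_\lambda$, so $L(b)\lambda=\lambda$, and $b\in\Lambda'$ by (a). Conversely $\Lambda'$ is abelian. Now let $a\notin\Lambda'$ have the fixed point $p$; then $a\in\pi_p\setminus Z$. If $b$ commutes with $a$, then $b\cdot p$ is fixed by $a$, so $b\cdot p=p$. Conversely $\pi_p$ is abelian by (b).
\end{proof}

Fix a point $p_0\in\frac12\Lambda\setminus\Lambda$. All powers $A^j$ are congruent to $I$ modulo $2$, so $A^jp_0-p_0=\frac12(A^j-I)(2p_0)\in\Lambda$, and $-p_0=p_0-2p_0$. Therefore the orbits of $0$ and $p_0$ under the affine action are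
\begin{equation}\label{eq:orbits}
\pi\cdot0=\Lambda,\qquad\pi\cdot p_0=p_0+\Lambda,\qquad\text{and they are disjoint.}
\end{equation}
Put $t'=\tau_{2p_0}t$ and $f'=\tau_{(I-A)p_0}f$. Both elements fix $p_0$, and $t'^2=\tau_{2p_0}(t\tau_{2p_0}t^{-1})t^2=t^2$. The pairs $t,f$ and $t',f'$ both map to the standard basis of $\pi/\Lambda$. By Lemma~\ref{lem:group}(b), the group $\pi_0$ is free abelian on $t,f$, and $\pi_{p_0}$ is free abelian on $t',f'$.

\section{An obstruction class for aspherical manifolds}\label{sec:obstruction}

In this section $M$ is any closed connected aspherical manifold, $\tilde M$ is its universal cover, $\pi$ is the group of deck transformations, and $G=\pi\times\pi$ acts on $\tilde M^2=\tilde M\times\tilde M$ with quotient $M\times M$. A path in $M$ between the images of $y_1,y_2\in\tilde M$ lifts to a path from $y_1$ to $xy_2$ for a unique $x\in\pi$. Replacing $(y_1,y_2)$ by $(ay_1,by_2)$ replaces $x$ by $axb^{-1}$. So a motion planner leads to an equivariant map to the set $\pi$ with the $G$-action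
\[
(a,b)x=axb^{-1},
\]
and $r+1$ motion planners, glued by a partition of unity, lead to an equivariant map to the join of $r+1$ copies of $\pi$. We use the following model of these joins.

Let $E=E(\pi)$ be the simplicial complex, with the weak topology, whose vertex set is $\pi\times\mathbb N$, $\mathbb N=\{0,1,2,\dots\}$, and whose simplices are the finite nonempty sets of vertices with pairwise distinct second coordinates. We call the second coordinate the \emph{color}. Let $E_r\subset E$ be the subcomplex on the colors $0,\dots,r$, so $\dim E_r=r$. For a nonempty subset $\alpha\subset\pi$ let $E[\alpha]$ be the full subcomplex on the vertices $\alpha\times\mathbb N$. The group $G$ acts on $E$ through the first coordinate. Three observations will be used.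
\begin{itemize}
\item The action preserves colors, so an element that preserves a simplex fixes it pointwise. Hence $E/G$ and $E_r/G$ are CW complexes whose cells are the orbits of simplices, and $\dim E_r/G=r$.
\item The complexes $E[\alpha]$, and in particular $E=E[\pi]$, are contractible. A finite subcomplex misses some color and so lies in the cone whose apex is a vertex of that color. Thus all homotopy groups vanish, and Whitehead's theorem applies.
\item If $Y$ is a $G$-CW complex whose cells are permuted freely and $Y'$ is any contractible $G$-space, then there is a $G$-map $Y\to Y'$, and any two are $G$-homotopic: one extends over one cell in each orbit, by induction on the dimension. The lift of a triangulation of $M\times M$ makes $\tilde M^2$ such a complex.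
\end{itemize}
So there is a $G$-map $h\colon\tilde M^2\to E$, unique up to $G$-homotopy. It induces a map $\bar h\colon M\times M\to E/G$, unique up to homotopy.

\begin{lemma}\label{lem:join}
If $\mathrm{TC}(M)\le r$, there is a $G$-map $\tilde M^2\to E_r$.
\end{lemma}

\begin{proof}
Let $U_0,\dots,U_r$ be an open cover of $M\times M$ with motion planners, and let $\tilde U_i\subset\tilde M^2$ be the preimage of $U_i$. For $y=(y_1,y_2)\in\tilde U_i$ lift the path given by the $i$-th planner to a path starting at $y_1$, and let $\beta_i(y)\in\pi$ be the element such that the lift ends at $\beta_i(y)y_2$. The map $\beta_i\colon\tilde U_i\to\pi$ is locally constant by continuity of path lifting, and it is $G$-equivariant by the computation at the beginning of this section. Let $(\eta_i)$ be the pullback to $\tilde M^2$ of a partition of unity whose $i$-th member has support in $U_i$, and define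
\[
\tilde M^2\to E_r,\qquad y\mapsto\sum_{i=0}^r\eta_i(y)\,(\beta_i(y),i),
\]
where terms with $\eta_i(y)=0$ are omitted. This map is $G$-equivariant. Near a given point, for each $i$ either $\eta_i$ vanishes identically or $\beta_i$ is defined and constant. So locally the map goes into a single simplex with continuous barycentric coordinates, and it is continuous.
\end{proof}

The next lemma is stated for products, for use in Section~\ref{sec:products}.

\begin{lemma}\label{lem:lower}
Let $M=M_1\times\dots\times M_q$ with $M_i$ closed connected aspherical, $\pi_i=\pi_1(M_i)$, $G_i=\pi_i\times\pi_i$, and let $\bar h_i\colon M_i\times M_i\to E(\pi_i)/G_i$ be as above. Let $R$ be a commutative ring, $y_i\in H_{e_i}(M_i\times M_i;R)$, $z_i=(\bar h_i)_*y_i$ and $e=\sum_ie_i$. If $z_1\times\dots\times z_q\ne0$ in $H_e\big(\prod_iE(\pi_i)/G_i;R\big)$, then $\mathrm{TC}(M)\ge e$.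
\end{lemma}

\begin{proof}
Suppose that $\mathrm{TC}(M)\le r<e$. Here $\pi=\prod_i\pi_i$, and $G=\prod_iG_i$ acts on $E(\pi_i)$ through $G_i$. The assignment $(x,j)\mapsto(x_i,j)$ preserves colors and defines a simplicial $G$-map $E(\pi)\to E(\pi_i)$. Its composite with the map of Lemma~\ref{lem:join} is a $G$-map $\tilde M^2\to E_r(\pi)\to E(\pi_i)$, which is $G$-homotopic to $\tilde M^2\to\tilde M_i^2\to E(\pi_i)$ because $E(\pi_i)$ is contractible. Passing to quotients, we see that the product of the maps $\bar h_i$ is homotopic to a map $M\times M\to\prod_iE(\pi_i)/G_i$ that factors through $E_r(\pi)/G$. The image $z_1\times\dots\times z_q$ of $y_1\times\dots\times y_q$ therefore comes from $H_e(E_r(\pi)/G;R)=0$, a contradiction.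
\end{proof}

\begin{example}\label{ex:torus}
Let $M=T^l$, $\pi=\mathbb Z^l$. Then $(a,b)x=x+a-b$, so $G$ acts on $E$ through the homomorphism $(a,b)\mapsto a-b$ onto $\mathbb Z^l$, and $\mathbb Z^l$ acts freely on the contractible complex $E$. Hence $E/G$ is an aspherical complex with fundamental group $\mathbb Z^l$, and $\bar h$ induces $(a,b)\mapsto a-b$ on fundamental groups. The restriction of $\bar h$ to $T^l\times\mathrm{pt}$ is an isomorphism on fundamental groups of aspherical complexes, hence a homotopy equivalence. So $\bar h_*[T^l\times\mathrm{pt}]$ generates $H_l(E/G;R)\cong R$. Lemma~\ref{lem:lower} gives $\mathrm{TC}(T^l)\ge l$, and Theorem~\ref{thm:upper}(i) gives $\mathrm{TC}(T^l)\le2l-l$, in agreement with (TC4).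
\end{example}

By Lemma~\ref{lem:lower} with $q=1$ and by (TC1), Theorem~\ref{thm:main} follows from the next proposition, which is the core of the paper.

\begin{proposition}\label{prop:nonzero}
Let $M=M(m,s)$ and $d=\dim M$. Put $R=\mathbb Z$ if $s=0$ and $R=\mathbb F_2$ if $s=1$. Then $\bar h_*[M\times M]\ne0$ in $H_{2d}(E/G;R)$.
\end{proposition}

\section{Equivariant homology and the Thom isomorphism}\label{sec:tools}

The space $E/G$ is the quotient by an action that is far from free, and its homology is hard to reach directly. We compare it with equivariant homology. Let $R$ be $\mathbb Z$ or $\mathbb F_2$; homology has coefficients in $R$ unless indicated. All groups and CW complexes that occur are countable, so finite products of the complexes are again CW complexes.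

Let $J$ be a discrete group, $EJ$ a contractible CW complex whose cells are permuted freely by $J$, and $BJ=EJ/J$. The homology of $J$ is $H_*(J)=H_*(BJ)$. We have $B\mathbb Z^r\simeq T^r$, so $H_r(\mathbb Z^r)\cong R$ and $H_i(\mathbb Z^r)=0$ for $i>r$; and $B(\mathbb Z/2)\simeq\mathbb{RP}^\infty$, so $H_1(\mathbb Z/2;\mathbb Z)=\mathbb Z/2$, $H_2(\mathbb Z/2;\mathbb Z)=0$ and $H_i(\mathbb Z/2;\mathbb F_2)=\mathbb F_2$ for all $i\ge0$. By the K\"unneth theorem the cross product $\bigoplus_{i+j=l}H_i(Y)\otimes_RH_j(Y')\to H_l(Y\times Y')$ is injective, and it is an isomorphism for $R=\mathbb F_2$.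

For a $J$-space $Y$ the \emph{Borel construction} is $Y_{hJ}=(Y\times EJ)/J$, and $H^J_*(Y)=H_*(Y_{hJ})$; pairs and cohomology are treated in the same way. There are natural projections $Y_{hJ}\to BJ$ and $Y_{hJ}\to Y/J$.
\begin{enumerate}
\item[(B1)] A $J$-map that induces an isomorphism on $H_*$ induces an isomorphism on $H^J_*$, by the Serre spectral sequence of the bundle $Y_{hJ}\to BJ$ with fiber $Y$. In particular $H^J_*(Y)=H_*(J)$ if $Y$ is contractible.
\item[(B2)] If $J$ acts freely and $Y\to Y/J$ is a covering, then $Y_{hJ}\to Y/J$ is a bundle with contractible fiber $EJ$, so $H^J_*(Y)\cong H_*(Y/J)$. The same holds for invariant open subsets, for pairs of such, and in cohomology.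
\item[(B3)] If $J'\subset J$ is a subgroup, then $EJ$ serves as $EJ'$, and $(J\times_{J'}Y)_{hJ}=Y_{hJ'}$ for a $J'$-space $Y$.
\item[(B4)] Let $J$ permute the cells of a CW complex $Y$ so that an element preserving a cell fixes it pointwise, and let $Y'\subset Y$ be an invariant subcomplex such that $Y\setminus Y'$ consists of $j$-cells. By excision and (B3),
\[
H^J_i(Y,Y')\cong\bigoplus_eH_i\big((D^j,S^{j-1})\times BJ_e\big)\cong\bigoplus_eH_{i-j}(J_e),
\]
where $e$ runs through representatives of the orbits of cells in $Y\setminus Y'$, and $J_e$ is the stabilizer.
\item[(B5)] If a normal subgroup $J_0\subset J$ acts trivially on $Y$, a $J$-map $EJ\to E(J/J_0)$ induces a homomorphism $H^J_*(Y)\to H^{J/J_0}_*(Y)$, compatible with the maps to $H_*(J)\to H_*(J/J_0)$.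
\end{enumerate}

Finally, let $\mathcal V\to B'$ be an oriented real vector bundle of rank $r$, with $B'\subset\mathcal V$ as the zero section. The \emph{Thom class} is the unique class $u\in H^r(\mathcal V,\mathcal V\setminus B')$ that restricts to the orientation generator on every fiber, and the cap product with $u$ is an isomorphism $H_j(\mathcal V,\mathcal V\setminus B')\to H_{j-r}(\mathcal V)\cong H_{j-r}(B')$. Geometrically it intersects a chain with the zero section.

\section{The smallest case: the half-turn manifold $M(1,0)$}\label{sec:example}

Let $m=1$ and $s=0$, so that $M$ is the mapping torus of $v\mapsto-v$ on $T^2$, $d=3$, and $\pi$ consists of the elements $\tau_\lambda t^i$. The claim is $\mathrm{TC}(M)=6$, although the circle $\mathbb R/2\mathbb Z$ acts on $M$ without fixed points. Take $p_0=(\frac12,0)$, so $t'(v,\sigma)=((1,0)-v,\sigma+1)$.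

\subsection*{Where the upper bound breaks down}
The translation by $\theta=1$ sends $[v,\sigma]$ to $[v,\sigma+1]=[-v,\sigma]$, and it fixes this point exactly when $2v\in\Lambda$. Translations by $\theta\notin\mathbb Z$ change $\sigma$ modulo $1$ and have no fixed points. So there are four exceptional orbits $\gamma_p$, $p\in\frac12\Lambda/\Lambda$, with isotropy group $\mathbb Z/2$, and all other orbits are free. The loop $\gamma_p$ is the quotient of the line $\{p\}\times\mathbb R$ by $\tau_{2p}t$ and represents the conjugacy class of this element. A conjugate $xtx^{-1}$ fixes only the point $x\cdot0\in\Lambda$ of the plane, while $t'$ fixes only $p_0$. So $t$ and $t'$ are not conjugate, although $t^2=t'^2$. On the torus $B=\gamma_0\times\gamma_{p_0}\subset M\times M$ the diagonal orbits are circles whose projections are the loops $\gamma_0$ and $\gamma_{p_0}$. These loops are not freely homotopic, so the hypothesis of Proposition~\ref{prop:orbits} fails along $B$.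

The same failure is visible in $E$. The central subgroup $\Delta Z=\{(z,z):z\in Z\}$ of $G$ acts trivially on $E$, so $Q=G/\Delta Z$ acts on $E$. It also acts on the quotient $X'\cong\mathbb R^5$ of $\tilde M^2$ by simultaneous translation of $\sigma_1$ and $\sigma_2$. If there were a $Q$-map $X'\to E$, its composite with $\tilde M^2\to X'$ could serve as $h$. Then $\bar h$ would factor through $X'/Q=(M\times M)/S^1$, a CW complex of dimension at most $5$ by Step~1 of the proof of Proposition~\ref{prop:orbits}, and $\bar h_*[M\times M]$ would vanish. There is no such map. The element $\varepsilon=(t,t')$ fixes the points of $X'$ with $v_1=0$, $v_2=p_0$, but it fixes no point of $E$, since a fixed vertex $(x,j)$ would give $txt'^{-1}=x$, that is, $t=xt'x^{-1}$. In contrast, $(t,t)$ fixes points of $X'$ and also the vertices $(1,j)$ of $E$; this is why we need two different exceptional orbits.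

\subsection*{The plan}
We have removed the obvious reason for vanishing; nonvanishing has to be proved. Since the trouble is concentrated on $B$, we intersect with $B$. The preimage of $B$ in $\tilde M^2$ has the component $\{v_1=0,v_2=p_0\}$, whose stabilizer in $Q$ is
\[
W=(\langle t\rangle\times\langle t'\rangle)/\Delta Z=\langle c,c'\mid cc'=c'c,\ c^2c'^2=1\rangle,\qquad c=(t,1),\ c'=(1,t').
\]
The proof has three steps.
\begin{enumerate}
\item[1.] There is a homomorphism $\Psi_Y\colon H^Q_j(Y)\to H^W_{j-4}(Y)$, natural in the $Q$-space $Y$, which for $Y=\tilde M^2/\Delta Z$ sends $[M\times M]$ to $\pm[B]$. The image of $[B]$ in $H_2(W)$ is the class $\iota$ coming from the fundamental class of $\pi_1(B)=\langle t\rangle\times\langle t'\rangle$.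
\item[2.] Off the subcomplex $E^{\mathrm{sing}}$ of points with nontrivial $Q$-stabilizer, equivariant homology agrees with the homology of the quotient. So if $\bar h_*[M\times M]=0$, the equivariant lift of this class comes from $E^{\mathrm{sing}}$, and then $\iota$ comes from $H^W_2(E^{\mathrm{sing}})$.
\item[3.] The class $\iota$ does not come from $H^W_2(E^{\mathrm{sing}})$.
\end{enumerate}

\subsection*{Step 3 by hand}
Divide $W$ by $C=\langle c^2\rangle=\langle c'^2\rangle$. The quotient is the four-group $\bar W=\langle\bar c\rangle\times\langle\bar c'\rangle\cong(\mathbb Z/2)^2$, and the map $\langle t\rangle\times\langle t'\rangle\to\bar W$ is the product of two copies of the surjection $\mathbb Z\to\mathbb Z/2$. Hence $\iota$ maps to $\pm[\bar c]\times[\bar c']$, the cross product of the generators of $H_1(\mathbb Z/2;\mathbb Z)$, and by the K\"unneth theorem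
\begin{equation}\label{eq:fourgroup}
\iota\longmapsto\pm[\bar c]\times[\bar c']\ne0\quad\text{in}\quad H_1(\mathbb Z/2;\mathbb Z)\otimes H_1(\mathbb Z/2;\mathbb Z)\subset H_2(\bar W;\mathbb Z).
\end{equation}
On the other side, we shall see that $E^{\mathrm{sing}}$ is the union of the contractible complexes $E[\alpha]$, where $\alpha$ runs through the right cosets of the centralizers in Lemma~\ref{lem:group}(c), and that two of them overlap at most in a complex $E[Zx]$. Up to homology, $E^{\mathrm{sing}}$ is therefore a graph $\Gamma$ with vertices $\alpha$ and $Zx$ and an edge for every inclusion $Zx\subset\alpha$. For $s=0$ the centralizers are $\Lambda'$ and the infinite cyclic groups $\pi_p=\langle\tau_{2p}t\rangle$, $p\in\frac12\Lambda$. The group $C$ acts on $\pi$ by multiplication with elements of $Z$ and fixes all these cosets, so $\bar W$ acts on $\Gamma$; the element $\bar c$ acts by $x\mapsto tx$, and $\bar c'$ by $x\mapsto xt'^{-1}$.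
\begin{itemize}
\item The cosets $\Lambda'$ and $\Lambda't$ are distinguished by the parity of the exponent of $t$. They are exchanged by $\bar c$ and $\bar c'$ and fixed by $\bar c\bar c'$.
\item The coset $\alpha=\pi_px$ is fixed by $\bar c$ if and only if $t\in\pi_p$, that is, $p=0$, and by $\bar c'$ if and only if $xt'x^{-1}\in\pi_p$, that is, $p=x\cdot p_0$. By \eqref{eq:orbits} these conditions exclude each other, so the stabilizer of $\alpha$ is a proper subgroup of $\bar W$.
\item The coset $Zx$ is moved by $\bar c$ and $\bar c'$ (parity again). It is moved by $\bar c\bar c'$, since $txt'^{-1}\in Zx$ would give $xt'x^{-1}\in Zt\subset\pi_0$, whereas $xt'x^{-1}$ fixes only $x\cdot p_0\ne0$.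
\end{itemize}
So the vertex stabilizers have order at most $2$, and the edge stabilizers are trivial. Their integral homology vanishes in degrees $2$ and $1$ respectively, so $H_2^{\bar W}(\Gamma;\mathbb Z)=0$ by (B4), and the nonzero class \eqref{eq:fourgroup} cannot come from $\Gamma$. In short, $\mathrm{TC}(M(1,0))=6$ because $H_2\big((\mathbb Z/2)^2;\mathbb Z\big)$ is not carried by proper subgroups.

\section{Proof of Proposition~\ref{prop:nonzero}}\label{sec:proof}

Fix $m$, $s$, $M=M(m,s)$ and $R$ as in the proposition. Note that $2d-4m=2+2s$.

\subsection{The groups $Q$ and $W$ and the class $\iota$}\label{sub:groups}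

As above, $\Delta Z=\{(z,z):z\in Z\}$ is central in $G$ and acts trivially on $E$, because $zxz^{-1}=x$. So every point of $E$ has infinite $G$-stabilizer, and we pass to $Q=G/\Delta Z$. Let
\[
\tilde W=\pi_0\times\pi_{p_0}\cong\mathbb Z^{2+2s},\qquad W=\tilde W/\Delta Z\subset Q,\qquad C=(Z\times Z)/\Delta Z\subset W,
\]
and let $c=(t,1)$, $c'=(1,t')$, $\varphi=(f,1)$, $\varphi'=(1,f')$ and $\varepsilon=cc'$. Let $\iota\in H_{2+2s}(W)$ be the image of a generator of $H_{2+2s}(\tilde W)\cong R$; it is defined up to sign.

\begin{lemma}\label{lem:iota}
\begin{enumerate}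
\item[(a)] $W=F\times U$, where $F=\langle\varepsilon\rangle\cong\mathbb Z/2$ and $U$ is free abelian on $c$ for $s=0$ and on $c,\varphi,\varphi'$ for $s=1$. The subgroup $C$ is infinite cyclic, generated by $c^2$.
\item[(b)] For $s=1$, $\iota$ is the nonzero element of the K\"unneth summand $H_1(F;\mathbb F_2)\otimes H_3(U;\mathbb F_2)$ of $H_4(W;\mathbb F_2)$.
\item[(c)] For $s=0$, $\iota$ has nonzero image in $H_2(W/C;\mathbb Z)$.
\end{enumerate}
\end{lemma}

\begin{proof}
The group $\tilde W$ is free abelian on $c,c',\varphi,\varphi'$, hence also on $cc',c,\varphi,\varphi'$, and $\Delta Z$ is generated by $(t^2,t^2)=(t^2,t'^2)=(cc')^2$. So $\tilde W\to W$ is the product of the surjection $\langle cc'\rangle\cong\mathbb Z\to\mathbb Z/2$ with the identity of $U$. The group $C$ is generated by $c^2$ and $c'^2=c^{-2}$. This proves (a). For (b), the generator of $H_4(\tilde W;\mathbb F_2)$ is the cross product of the generators of $H_1(\mathbb Z;\mathbb F_2)$ and $H_3(U;\mathbb F_2)$, and $\mathbb Z\to\mathbb Z/2$ is an isomorphism on $H_1(-;\mathbb F_2)$. Part (c) is \eqref{eq:fourgroup}, whose derivation does not involve $m$.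
\end{proof}

\subsection{Localization at a pair of exceptional orbits}\label{sub:local}

Let $P=\tilde M^2/\Delta Z$. The group $Q$ acts freely on $P$, and $P\to P/Q=M\times M$ is a covering, so $H^Q_*(P)=H_*(M\times M)$ by (B2). The submanifold $\{v_1=0,v_2=p_0\}$ of $\tilde M^2$ covers a torus $B\subset M\times M$ of codimension $4m$. Intersection with $B$ makes sense in $M\times M$, but we need it in $H^Q_*(Y)$ for $Y=E$ and $Y=E^{\mathrm{sing}}$, which carry no coordinates $v_1,v_2$. The remedy is to multiply $Y$ by a contractible $Q$-space $X$ that does carry them; by (B1) this does not change equivariant homology.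

Let $X=\mathbb R^{2m}\times\mathbb R^{2m}\times\mathbb R^s\times\mathbb R^s$, with coordinates $(v_1,v_2,\rho_1,\rho_2)$, be obtained from $\tilde M^2$ by forgetting $\sigma_1$ and $\sigma_2$. By \eqref{eq:action} the group $G$ acts on $X$, and $Z\times Z$ acts trivially, so $Q$ acts on $X$ and the projection induces a $Q$-map $\psi\colon P\to X$. The group $Q$ also acts on $\mathbb R^{2m}\times\mathbb R^{2m}$ by $(a,b)(w_1,w_2)=(a\cdot w_1,b\cdot w_2)$. The point $w_0=(0,p_0)$ has stabilizer $W$ and, by \eqref{eq:orbits}, orbit $\Omega=\Lambda\times(p_0+\Lambda)$. For $w\in\Omega$ let $X_w=\{(v_1,v_2)=w\}\subset X$, so that $gX_w=X_{gw}$. Put $X_0=X_{w_0}$, and let $X_\Omega=\bigsqcup_{w\in\Omega}X_w$, a closed $Q$-invariant subset.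

To pass from $Q$ to $W$ by excision we need disjoint neighborhoods of the $X_w$ that are permuted by $Q$. For $s=0$ the open Voronoi cells of $\Omega$ will do. For $s=1$ the coordinates $v_1,v_2$ alone do not suffice. For $m=1$, an $A$-invariant neighborhood of $0$ in the plane contains both eigenlines of $A$, so it meets each of its translates: one eigenline crosses every translate of the other. The coordinates $\rho_i$ are kept in $X$ so that the metric can vary with them.

\begin{lemma}\label{lem:tube}
There are pairwise disjoint open sets $N_w\subset X$, $w\in\Omega$, with $gN_w=N_{gw}$ for $g\in Q$ and $N_w\cap X_\Omega=X_w$.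
\end{lemma}

\begin{proof}
For $x=(v_1,v_2,\rho_1,\rho_2)\in X$ and $w=(w_1,w_2)\in\Omega$ put
\[
\delta(x,w)=|A^{-\rho_1}(v_1-w_1)|^2+|A^{-\rho_2}(v_2-w_2)|^2,
\]
omitting the powers of $A$ if $s=0$. The element $\tau_\lambda t^if^j$, acting in the first factor, changes $v_1-w_1$ to $\pm A^j(v_1-w_1)$ and $\rho_1$ to $\rho_1+j$, so it preserves the first summand; the second factor acts in the same way on the second summand. Hence $\delta(gx,gw)=\delta(x,w)$. Let $N_w$ be the set of $x$ with $\delta(x,w)<\delta(x,w')$ for all $w'\in\Omega\setminus\{w\}$. These sets are pairwise disjoint, and $gN_w=N_{gw}$. For $x$ in a compact set, $\delta(x,w)$ is bounded and $\delta(x,w')\to\infty$ uniformly as $|w'|\to\infty$. So $N_w$ is locally defined by finitely many strict inequalities and is open. Finally $\delta(x,w')=0$ if and only if $x\in X_{w'}$; hence $X_w\subset N_w$, and $X_{w'}\subset N_{w'}$ is disjoint from $N_w$ for $w'\ne w$.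
\end{proof}

Put $N_0=N_{w_0}$ and $N_\Omega=\bigsqcup_wN_w$. Since $\Omega\cong Q/W$, we have $(N_\Omega,N_\Omega\setminus X_\Omega)=Q\times_W(N_0,N_0\setminus X_0)$.

Let $V=\mathbb R^{4m}$ with $(a,b)\in W$ acting linearly by $L(a)\oplus L(b)$. As $a$ fixes $0$ and $b$ fixes $p_0$, the map $x\mapsto(v_1,v_2-p_0)$ is a $W$-map of pairs $(X,X\setminus X_0)\to(V,V\setminus0)$. Since $\det L=1$, the vector bundle $V_{hW}\to BW$ is oriented. Let $u\in H^{4m}_W(V,V\setminus0)$ be its Thom class; we also write $u$ for its pullbacks. For a $Q$-space $Y$ define $\Psi_Y$ as the composite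
\begin{multline*}
H^Q_j(Y)\cong H^Q_j(Y\times X)\to H^Q_j\big(Y\times(X,X\setminus X_\Omega)\big)\cong H^W_j\big(Y\times(X,X\setminus X_0)\big)\\
\xrightarrow{\ \cap u\ }H^W_{j-4m}(Y\times X)\cong H^W_{j-4m}(Y).
\end{multline*}
The outer isomorphisms are induced by the projection $Y\times X\to Y$ and hold by (B1). The middle one is composed of three. First excise the closed set $X\setminus N_\Omega$, which lies in the open set $X\setminus X_\Omega$; this gives $H^Q_j\big(Y\times(N_\Omega,N_\Omega\setminus X_\Omega)\big)$. By (B3) this group is $H^W_j\big(Y\times(N_0,N_0\setminus X_0)\big)$. Then undo, $W$-equivariantly, the excision of the closed set $X\setminus N_0$, which lies in the open set $X\setminus X_0$. Every step is natural for $Q$-maps $Y\to Y'$, and so is $\Psi$.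

\begin{lemma}\label{lem:localized}
For any $Q$-map $P\to E$, the image of $\Psi_P([M\times M])$ in $H^W_{2+2s}(E)=H_{2+2s}(W)$ is $\pm\iota$.
\end{lemma}

\begin{proof}
Let $P_0=\psi^{-1}(X_0)$ and $P_\Omega=\psi^{-1}(X_\Omega)$. The $Q$-map $(\mathrm{id},\psi)\colon P\to P\times X$ is a section of the projection, so in equivariant homology it is inverse to it. The preimages of $P\times X_\Omega$, $P\times X_0$, $P\times N_\Omega$ and $P\times N_0$ are $P_\Omega$, $P_0$, $\psi^{-1}(N_\Omega)$ and $\psi^{-1}(N_0)$. So $(\mathrm{id},\psi)$ maps the sequence obtained by replacing $P\times X$ with $P$ to the sequence that defines $\Psi_P$, and the squares commute; for the cap product this is the formula $g_*(y\cap g^*u)=g_*y\cap u$. By (B2), $\Psi_P$ in degree $2d$ is therefore the composite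
\begin{multline*}
H_{2d}(M\times M)\to H_{2d}\big(P/Q,(P\setminus P_\Omega)/Q\big)\cong H_{2d}\big(P/W,(P\setminus P_0)/W\big)\\
\xrightarrow{\ \cap\psi^*u\ }H_{2+2s}(P/W),
\end{multline*}
where the middle isomorphism is excision to $\psi^{-1}(N_0)/W$, an open subset of both $P/Q$ and $P/W$.

We identify the spaces. In the coordinates $(v_1,v_2-p_0)$ and $(\sigma_1,\sigma_2,\rho_1,\rho_2)$ we have $\tilde M^2=V\times\mathbb R^{2+2s}$. The group $\tilde W$ acts on $V$ through $W$, and on $\mathbb R^{2+2s}$ its generators $c,c',\varphi,\varphi'$ act as the unit translations. Hence $B=P_0/W=P_\Omega/Q=\mathbb R^{2+2s}/\tilde W$ is a torus, and $P/W=(V\times\mathbb R^{2+2s})/\tilde W$ is an oriented vector bundle over $B$ with zero section $B$. The class $\psi^*u$ restricts to the orientation generator on every fiber $V$, so it is the Thom class. By the Thom isomorphism,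
\[
H_{2d}(P/W,P/W\setminus B)\cong H_{2+2s}(B)\cong R .
\]
Let $y$ be the image of $[M\times M]$ in this group, and let $b\in B$. The restriction of $y$ to $H_{2d}(P/W,P/W\setminus b)\cong R$ is the local orientation of $M\times M$ at $b$, a generator. If $y$ is $l$ times a generator, then $l$ divides a unit of $R$, so $l=\pm1$. Therefore $\Psi_P([M\times M])=\pm[B]$.

It remains to map $[B]$ to $H_*(W)$. The identification $H^W_*(E)=H_*(W)$ is induced by the projection to $BW=EQ/W$, so we must identify the map $B\simeq(P_0)_{hW}\to BW$, which does not depend on the $Q$-map $P\to E$. The universal cover of $(P_0)_{hW}$ is the contractible space $\mathbb R^{2+2s}\times EQ$ with deck group $\tilde W$, and the map is induced by the projection to $EQ$, which is equivariant with respect to $\tilde W\to W$. So it induces $H_*(\tilde W)\to H_*(W)$, and $[B]\mapsto\pm\iota$.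
\end{proof}

\subsection{Reduction to the singular set}\label{sub:reduction}

The class $\Psi_P([M\times M])$ is computed in equivariant homology, whereas the proposition concerns the quotient $E/Q=E/G$. The two differ only along the points with nontrivial stabilizer. Let $E^{\mathrm{sing}}\subset E$ be the set of points with nontrivial $Q$-stabilizer. The stabilizer of an interior point of a simplex is the pointwise stabilizer of the simplex, and it can only grow on passing to a face. So $E^{\mathrm{sing}}$ is a $Q$-invariant subcomplex, and $Q$ permutes the remaining simplices freely.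

\begin{lemma}\label{lem:sing}
The projection $E_{hQ}\to E/Q$ induces an isomorphism $H^Q_*(E,E^{\mathrm{sing}})\cong H_*(E/Q,E^{\mathrm{sing}}/Q)$.
\end{lemma}

\begin{proof}
Let $E_{(j)}$ be the union of $E^{\mathrm{sing}}$ and the $j$-skeleton of $E$, with $E_{(-1)}=E^{\mathrm{sing}}$. By (B4), the map $H^Q_*(E_{(j)},E_{(j-1)})\to H_*(E_{(j)}/Q,E_{(j-1)}/Q)$ is a direct sum, over the orbits of $j$-simplices outside $E^{\mathrm{sing}}$, of copies of $H_*\big((D^j,S^{j-1})\times EQ\big)\to H_*(D^j,S^{j-1})$, which is an isomorphism. Induction on $j$ with the exact sequences of triples and the five lemma proves the claim for the pairs $(E_{(j)},E^{\mathrm{sing}})$. Both sides commute with the union over $j$.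
\end{proof}

Suppose now that $\bar h_*[M\times M]=0$. Since $\Delta Z$ acts trivially on $E$, the map $h$ induces a $Q$-map $P\to E$. Let $z\in H^Q_{2d}(E)$ be the image of $[M\times M]\in H^Q_{2d}(P)$. In the commutative diagram
\[
\begin{array}{ccccc}
H^Q_{2d}(P)&\longrightarrow&H^Q_{2d}(E)&\longrightarrow&H^Q_{2d}(E,E^{\mathrm{sing}})\\[2pt]
\downarrow{\scriptstyle\cong}&&\downarrow&&\downarrow{\scriptstyle\cong}\\[2pt]
H_{2d}(M\times M)&\xrightarrow{\ \bar h_*\ }&H_{2d}(E/Q)&\longrightarrow&H_{2d}(E/Q,E^{\mathrm{sing}}/Q)
\end{array}
\]
the class $z$ maps to $0$ in the lower middle group, hence to $0$ in the upper right group. So $z$ is the image of a class $z'\in H^Q_{2d}(E^{\mathrm{sing}})$. By naturality of $\Psi$ for $P\to E$ and Lemma~\ref{lem:localized} we have $\Psi_E(z)=\pm\iota$, and by naturality for $E^{\mathrm{sing}}\to E$ this is the image of $\Psi_{E^{\mathrm{sing}}}(z')$. Thus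
\begin{equation}\label{eq:iota}
\iota\in\operatorname{im}\big(H^W_{2+2s}(E^{\mathrm{sing}})\to H_{2+2s}(W)\big).
\end{equation}
It remains to show that \eqref{eq:iota} is impossible.

\subsection{The singular set is homologically a graph}\label{sub:graph}

Let $\mathcal A$ be the set of all right cosets $\Lambda'x$ and $\pi_px$ with $x\in\pi$, $p\in\mathcal P$. The group $Q$ permutes $\mathcal A$, since $aHxb^{-1}=(aHa^{-1})axb^{-1}$ for a subgroup $H$, and it permutes the set $\pi/Z$ of $Z$-cosets. Let $\Gamma$ be the graph with vertex set $\mathcal A\sqcup\pi/Z$ and one edge for each pair $(\kappa,\alpha)$ with $\kappa\in\pi/Z$, $\alpha\in\mathcal A$, $\kappa\subset\alpha$. The group $Q$ acts on $\Gamma$ preserving the two types of vertices, so it inverts no edge and (B4) applies.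

\begin{lemma}\label{lem:graph}
There is an isomorphism $H^W_*(E^{\mathrm{sing}})\cong H^W_*(\Gamma)$ compatible with the maps to $H_*(W)$.
\end{lemma}

\begin{proof}
Consider a simplex of $E$. Let $S\subset\pi$ be the set of first coordinates of its vertices, and let $x_0\in S$. An element $(a,b)\in G$ fixes $x_0$ if and only if $b=x_0^{-1}ax_0$, and then it fixes $x\in S$ if and only if $a$ commutes with $xx_0^{-1}$. It lies in $\Delta Z$ if and only if $a\in Z$. So the simplex lies in $E^{\mathrm{sing}}$ if and only if $Sx_0^{-1}\subset C_\pi(a)$ for some $a\notin Z$. By Lemma~\ref{lem:group}(c) this implies $S\subset\Lambda'x_0$ or $S\subset\pi_px_0$ with $p\in\mathcal P$. Conversely, if $S\subset Hx$ with $H=\Lambda'$ or $H=\pi_p$, $p\in\mathcal P$, then $Hx=Hx_0$, and any $a\in H\setminus Z$ centralizes $Sx_0^{-1}$ because $H$ is abelian. Hence $E^{\mathrm{sing}}=\bigcup_{\alpha\in\mathcal A}E[\alpha]$.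

Two distinct members of $\mathcal A$ with a common element $x$ are $Hx$ and $H'x$ with $H\ne H'$, and $H\cap H'=Z$ by Lemma~\ref{lem:group}(b); so they meet exactly in $Zx$. Every member of $\mathcal A$ is a union of $Z$-cosets, every $Z$-coset lies in some $\Lambda'x$, and the complexes $E[\kappa]$, $\kappa\in\pi/Z$, are pairwise disjoint. Therefore $E'=\bigsqcup_\kappa E[\kappa]$ is a subcomplex of $E^{\mathrm{sing}}$, and every simplex of $E^{\mathrm{sing}}$ outside $E'$ lies in exactly one $E[\alpha]$. Consider the diagram
\[
\bigsqcup_{\alpha}E[\alpha]\longleftarrow\bigsqcup_{\kappa\subset\alpha}E[\kappa]\longrightarrow\bigsqcup_{\kappa}E[\kappa]=E',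
\]
in which the left map is the inclusion of a subcomplex. Let $\mathcal D$ be its double mapping cylinder: the middle term times $[0,1]$, glued to the outer terms at the two ends. There are two $Q$-maps out of $\mathcal D$.

The map $\mathcal D\to E^{\mathrm{sing}}$ forgets the cylinder coordinate. It restricts to a homotopy equivalence from the mapping cylinder $\mathcal D'\subset\mathcal D$ of the right map onto $E'$, and it maps the cells of $\mathcal D\setminus\mathcal D'$ bijectively onto those of $E^{\mathrm{sing}}\setminus E'$, so it is an isomorphism on relative cellular chains. By the five lemma it is an isomorphism on homology. The map $\mathcal D\to\Gamma$ collapses each $E[\alpha]$ and $E[\kappa]$ to the corresponding vertex and each cylinder to the corresponding edge. Cover $\mathcal D$ and $\Gamma$ by the two open sets on which the cylinder coordinate is less than $\frac23$ or greater than $\frac13$. Since all $E[\alpha]$ and $E[\kappa]$ are contractible, the map is a homotopy equivalence on these sets and on their intersection, hence an isomorphism on homology by the Mayer--Vietoris sequence. Now apply (B1) to both maps.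
\end{proof}

\begin{lemma}\label{lem:stab}
The group $C$ acts trivially on $\Gamma$. The stabilizers in $W$ are as follows.
\begin{enumerate}
\item[(a)] Every vertex $\kappa\in\pi/Z$ and every edge has stabilizer $C$.
\item[(b)] The stabilizer $W_\alpha$ of $\alpha=\pi_px$, $p\in\mathcal P$, is free abelian of rank at most $1+s$, and $W_\alpha/C$ embeds in $\mathbb Z/2\times\mathbb Z^s$.
\item[(c)] The stabilizer of $\alpha=\Lambda'x$ is $W_+=F\times U_+$, where $U_+=\langle c^2\rangle$ for $s=0$ and $U_+=\langle c^2,\varphi\varphi'\rangle\subset U$ for $s=1$.
\end{enumerate}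
\end{lemma}

\begin{proof}
Elements of $C$ multiply by elements of the central subgroup $Z$, so they fix every union of $Z$-cosets. Let $(a,b)\in\pi_0\times\pi_{p_0}$.

(a) Suppose that $aZxb^{-1}=Zx$. Then $xbx^{-1}\in Za\subset\pi_0$, and also $xbx^{-1}\in\pi_{x\cdot p_0}$, where $x\cdot p_0\ne0$ by \eqref{eq:orbits}. By Lemma~\ref{lem:group}(b), $xbx^{-1}\in Z$, so $b\in Z$ and $a\in Z$. The stabilizer of an edge $(\kappa,\alpha)$ lies between $C$ and $W_\kappa=C$.

(b) Suppose that $a\alpha b^{-1}=\alpha$. The set $\alpha\alpha^{-1}$ equals $\pi_p$, and the corresponding set for $a\alpha b^{-1}$ equals $a\pi_pa^{-1}=\pi_{a\cdot p}$. So $a\cdot p=p$ by Lemma~\ref{lem:group}(b), that is, $a\in\pi_0\cap\pi_p$. Then $a\alpha=\alpha$, so $\alpha b^{-1}=\alpha$, which means $xb^{-1}x^{-1}\in\pi_p$, that is, $b\in\pi_{x^{-1}\cdot p}\cap\pi_{p_0}$. If $p\ne0$, then $a\in Z$, and $W_\alpha$ is contained in $(Z\times\pi_{p_0})/\Delta Z$, which is isomorphic to $\pi_{p_0}$ by $(z,b)\mapsto z^{-1}b$. If $p=0$, then $x^{-1}\cdot p\in\Lambda$ differs from $p_0$, so $b\in Z$, and $W_\alpha$ is contained in $(\pi_0\times Z)/\Delta Z$, which is isomorphic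 to $\pi_0$ by $(a,z)\mapsto az^{-1}$. Both groups are free abelian of rank $1+s$. Under both isomorphisms $C$ corresponds to $Z$, and $\pi_{p_0}/Z\cong\pi_0/Z\cong\mathbb Z/2\times\mathbb Z^s$.

(c) Since $\Lambda'$ is normal with abelian quotient, $a\Lambda'xb^{-1}=\Lambda'x$ if and only if $a\equiv b\bmod\Lambda'$. Write $a=t^if^j$ and $b=t'^{\,i'}f'^{\,j'}$. As $t'\equiv t$ and $f'\equiv f$ modulo $\Lambda$, the condition is $i\equiv i'\bmod2$ and $j=j'$, and then $(a,b)=\varepsilon^{i'}c^{\,i-i'}(\varphi\varphi')^j$.
\end{proof}

\subsection{The class $\iota$ does not come from the graph}\label{sub:end}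

By Lemma~\ref{lem:graph}, \eqref{eq:iota} says that $\iota$ lies in the image of $H^W_{2+2s}(\Gamma)$. Let $\Gamma^0$ be the vertex set of $\Gamma$. For a group $J$ acting on $\Gamma$ without inversions, (B4) turns the exact sequence of the pair $(\Gamma,\Gamma^0)$ into
\begin{equation}\label{eq:graphseq}
\bigoplus_vH_i(J_v)\longrightarrow H^J_i(\Gamma)\longrightarrow\bigoplus_eH_{i-1}(J_e),
\end{equation}
with sums over the orbits of vertices and edges; on $H_i(J_v)$ the composite to $H_i(J)$ is induced by the inclusion $J_v\subset J$.

\emph{Case $s=1$, $R=\mathbb F_2$.} Take $J=W$ and $i=4$. The right-hand term of \eqref{eq:graphseq} is a sum of copies of $H_3(C)=0$, so the image of $H^W_4(\Gamma)$ in $H_4(W)$ is the sum of the images of the groups $H_4(W_v)$. These groups vanish for $W_v=C$ and for the free abelian groups of rank at most $2$ in Lemma~\ref{lem:stab}(b). There remains $W_+=F\times U_+$ with $U_+$ free abelian of rank $2$. By naturality of the K\"unneth isomorphism, the image of $H_4(W_+)=\bigoplus_{l\le2}H_{4-l}(F)\otimes H_l(U_+)$ lies in $\bigoplus_{l\le2}H_{4-l}(F)\otimes H_l(U)$. By Lemma~\ref{lem:iota}(b), $\iota$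 is a nonzero element of the summand $H_1(F)\otimes H_3(U)$, so it is not in this image.

\emph{Case $s=0$, $R=\mathbb Z$.} Now the edge term $H_1(C)$ does not vanish, so we divide by $C$. Let $\bar W=W/C$. By (B5), the composite $H^W_2(\Gamma)\to H_2(W)\to H_2(\bar W)$ factors through $H^{\bar W}_2(\Gamma)$. By Lemma~\ref{lem:stab}, the $\bar W$-stabilizers of edges and of vertices $\kappa$ are trivial, those of the vertices $\pi_px$ embed in $\mathbb Z/2$, and those of the vertices $\Lambda'x$ are $W_+/C\cong\mathbb Z/2$. So both outer terms of \eqref{eq:graphseq} vanish for $J=\bar W$ and $i=2$, and $H^{\bar W}_2(\Gamma;\mathbb Z)=0$. If $\iota$ came from $H^W_2(\Gamma)$, its image in $H_2(\bar W;\mathbb Z)$ would be zero, contrary to Lemma~\ref{lem:iota}(c).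

In both cases \eqref{eq:iota} is false. This proves Proposition~\ref{prop:nonzero} and Theorem~\ref{thm:main}. \hfill$\square$

\begin{remark}[The properties of $A$]\label{rem:A}
The congruence $A\equiv I\bmod2$ gives the disjoint orbits \eqref{eq:orbits} and the element $f'$; these are used for $\tilde W\cong\mathbb Z^{2+2s}$ and in Lemma~\ref{lem:stab}. Positive definiteness provides the powers $A^\rho$ in Lemma~\ref{lem:tube}, and $\det A=1$ the orientation of $V$. The condition on the eigenvalues is used in Lemma~\ref{lem:group}, and it cannot be dropped. With $A=I$ the construction for $s=1$ gives $M(m,0)\times S^1$, which has a free circle action, so that $\mathrm{TC}\le2d-1$ by Theorem~\ref{thm:upper}(i).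
\end{remark}

\begin{remark}[The coefficients]\label{rem:coeff}
For $s=1$ the argument rests on the drop in rank from $U$ to $U_+$ and works over the field $\mathbb F_2$, which will allow products of several factors $M(m_i,1)$. For $s=0$ there is no drop in rank, and the argument through $\bar W$ needs integral coefficients. Indeed, let $e_i$ generate $H_i(\mathbb Z/2;\mathbb F_2)$. The subgroups $\langle\bar c\rangle$, $\langle\bar c'\rangle$, $\langle\bar c\bar c'\rangle$ fix the vertices $\pi_0$, $\pi_{p_0}$, $\Lambda'$ of $\Gamma$, and their images in $H_2(\bar W;\mathbb F_2)$ are spanned by $e_2\times e_0$, by $e_0\times e_2$ and, dually to the cup product of $\mathbb{RP}^\infty$, by $e_2\times e_0+e_1\times e_1+e_0\times e_2$. These three classes span the whole group.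
\end{remark}

\section{Products: proof of Theorem~\ref{thm:range}}\label{sec:products}

A product of symplectic manifolds with effective symplectic torus actions is symplectic, and the factorwise action of the product torus is effective and symplectic. The torus $T^{2b}$, with a constant symplectic form, acts on itself by translations; for $b=0$ this factor is omitted.

\emph{(a)} Let $M$ be a closed connected symplectic surface, hence oriented, with an effective symplectic circle action. At a fixed point the circle acts on a neighborhood as on the tangent plane, by rotations, and this action is nontrivial by effectiveness, as in Step~1 of the proof of Proposition~\ref{prop:orbits}. So the fixed points are isolated, and they are zeros of index $+1$ of the generating vector field, which has no other zeros. By the Poincar\'e--Hopf theorem $\chi(M)$ is the number of fixed points, so $\chi(M)\ge0$ and $M$ is $S^2$ or $T^2$. In both cases $\mathrm{TC}(M)=2\le3=2\dim M-1$ by (TC4).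

\emph{(c)} Since $n-b\ge2a$, there are $m_1,\dots,m_a\ge1$ with $\sum_i(m_i+1)=n-b$. Let
\[
M=M(m_1,1)\times\dots\times M(m_a,1)\times T^{2b}.
\]
Its dimension is $2(n-b)+2b=2n$, and by Lemma~\ref{lem:symplectic} it carries an effective symplectic action of $T^a\times T^{2b}=T^k$. Take coefficients in $\mathbb F_2$. Proposition~\ref{prop:nonzero} gives nonzero classes $z_i$ of degree $4(m_i+1)$ for the first $a$ factors, and Example~\ref{ex:torus} gives a nonzero class of degree $2b$ for the torus. Their cross product is nonzero by the K\"unneth theorem over a field, so $\mathrm{TC}(M)\ge4(n-b)+2b=4n-2b$ by Lemma~\ref{lem:lower}. By (TC1), (TC2) and (TC4), $\mathrm{TC}(M)\le\sum_i4(m_i+1)+2b=4n-2b$. For $1\le k\le n/2$ take $a=k$ and $b=0$.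

\emph{(b)} Let $k=1+2b$ be odd. Take $a=1$ in (c). This requires $n\ge2+b=(k+3)/2$, which holds for $k=1$ because $n\ge2$, and for $k\ge3$ because $n\ge k\ge(k+3)/2$. Then $\mathrm{TC}(M)=4n-2b=4n-k+1$.

Let $k=2+2b$ be even. Part (c) with $a=2$ would need $n\ge4+b$, which fails for small $n$; this is where the manifolds $M(m,0)$ are used. Put $m=n-1-b$. Since $n\ge k\ge(k+2)/2=b+2$, we have $m\ge1$. Let
\[
M=M(m,0)\times T^{2b+1}=\big(M(m,0)\times S^1\big)\times T^{2b}.
\]
Its dimension is $2m+2+2b=2n$, and by Lemma~\ref{lem:symplectic} it carries an effective symplectic action of $T^2\times T^{2b}=T^k$. Take coefficients in $\mathbb Z$. Proposition~\ref{prop:nonzero} gives a nonzero class $z_1$ of degree $4m+2$, and Example~\ref{ex:torus} gives a class $z_2$ of degree $2b+1$ that generates a homology group isomorphic to $\mathbb Z$. Hence $z_1\otimes z_2\ne0$, and $z_1\times z_2\ne0$ because the cross product is injective. Lemma~\ref{lem:lower} yields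
\[
\mathrm{TC}(M)\ge4m+2+2b+1=4n-2b-1=4n-k+1,
\]
and (TC1), (TC2) and (TC4) give $\mathrm{TC}(M)\le2(2m+1)+(2b+1)$, which is the same number. \hfill$\square$

\begin{thebibliography}{1}

\bibitem{Mescher}
Stephan Mescher, \emph{Geometric and topological properties of manifolds in robot motion planning}, arXiv:2402.07265 (2024).

\end{thebibliography}
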